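\title{Connected annuli and the H\"older regularity of the heat semigroup on the Sierpinski carpet}

\begin{abstract}
The heat semigroup $P_t$ of the Barlow--Bass Brownian motion on the unbounded Sierpinski carpet satisfies the weak Bakry--\'Emery estimate $|P_tg(x)-P_tg(y)|\le C\,(d(x,y)/t^{1/d_W})^{\kappa}\|g\|_\infty$ with $\kappa=d_W-d_H$. We prove the conjecture of Alonso-Ruiz, Baudoin, Chen, Rogers, Shanmugalingam and Teplyaev that it holds for some $\kappa>d_W-d_H$. More generally, on a space with two-sided sub-Gaussian heat kernel bounds and $d_W>d_H$, such an improvement holds if and only if annuli are uniformly relatively connected. For the carpet the critical exponent lies in $(d_W-d_H,\ d_W-d_H+\log2/\log3]$. The main step compares a function harmonic near a point with the probability of escaping from that point.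
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Divide the unit square into nine equal squares, remove the open central one, and repeat the operation indefinitely in each of the eight squares that remain; what is left is the standard Sierpinski carpet $F\subset[0,1]^2$. The unbounded carpet is $X=\bigcup_{n\ge0}3^nF\subset[0,\infty)^2$. We equip $X$ with the restriction $d$ of the Euclidean metric, with the Hausdorff measure $\mu$ of dimension $d_H=\log8/\log3$, and with the canonical strongly local regular Dirichlet form $(\mathcal E,\mathcal F)$, whose generator is that of the Barlow--Bass Brownian motion. Let $d_W$ be the walk dimension of the carpet; it is known that $d_W>d_H\ge1$. Throughout the paper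
\[
\alpha=d_H,\qquad \beta=d_W,\qquad \kappa_0=\beta-\alpha>0 .
\]
The heat semigroup has a kernel, $P_tg(x)=\int p_t(x,y)g(y)\,d\mu(y)$, which satisfies the sub-Gaussian estimates
\begin{equation}\label{eq:hk}
c_1t^{-\alpha/\beta}\exp\Big(-c_2\Big(\frac{d(x,y)^\beta}{t}\Big)^{\frac1{\beta-1}}\Big)\le p_t(x,y)\le c_3t^{-\alpha/\beta}\exp\Big(-c_4\Big(\frac{d(x,y)^\beta}{t}\Big)^{\frac1{\beta-1}}\Big)
\end{equation}
for all $t>0$ and $x,y\in X$. In words: in time $t$ the heat spreads over a ball of radius about $t^{1/\beta}$, whose measure is about $t^{\alpha/\beta}$. The following condition measures, in units of this length $t^{1/\beta}$, how much $P_t$ smooths a bounded function.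

\begin{definition}\label{def:wbe}
Let $0<\kappa<\beta$. The \emph{weak Bakry--\'Emery non-negative curvature condition} $wBE(\kappa)$ holds if there is a constant $C>0$ such that for every $t>0$, $g\in L^\infty(X,\mu)$ and $x,y\in X$,
\[
|P_tg(x)-P_tg(y)|\le C\,\frac{d(x,y)^\kappa}{t^{\kappa/\beta}}\,\|g\|_{L^\infty(X,\mu)} .
\]
\end{definition}

For $d(x,y)\ge t^{1/\beta}$ the inequality holds with $C=2$, because $|P_tg|\le\|g\|_\infty$. Only $d(x,y)<t^{1/\beta}$ matters, so $wBE(\kappa)$ implies $wBE(\kappa')$ for $0<\kappa'<\kappa$, and the quantity of interest is $\kappa^*=\sup\{\kappa: wBE(\kappa)\text{ holds}\}$. It is known that the carpet satisfies $wBE(\kappa_0)$. The authors of \cite{ABCRST} conjectured that the carpet satisfies $wBE(\kappa)$ for some $\kappa>\kappa_0$. We prove this conjecture.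

\subsection{Results}

We write $B(x,r)$ for open balls, $\bar B(x,r)=\{d(x,\cdot)\le r\}$ and $S(x,r)=\{d(x,\cdot)=r\}$. The analytic part of the proof uses only the following properties, which we call \emph{setting} (HK).
\begin{enumerate}
\item[(H1)] $(X,d)$ is a metric space with compact closed balls, and $\mu$ is a Borel measure with $c_0^{-1}r^\alpha\le\mu(B(x,r))\le c_0r^\alpha$ for all $x\in X$, $r>0$.
\item[(H2)] For each $t>0$, $p_t(x,y)$ is symmetric and continuous in $(x,y)$ and conservative, $\int p_t(x,y)\,d\mu(y)=1$; the Chapman--Kolmogorov identity $p_{t+s}(x,y)=\int p_t(x,z)p_s(z,y)\,d\mu(z)$ holds at all points. We put $P_tg(x)=\int p_t(x,y)g(y)\,d\mu(y)$.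
\item[(H3)] The bounds \eqref{eq:hk} hold, with $\beta>\alpha>0$ and $\beta>1$.
\end{enumerate}
The geometric property that decides the question is the following.

\begin{definition}\label{def:rca}
The space $X$ has \emph{relatively connected annuli} with constant $K$, written RCA($K$), if for all $x_0\in X$ and $r>0$ any two points $y,z\in S(x_0,r)$ lie in the same connected component of $\{p\in X: r/K\le d(x_0,p)\le Kr\}$.
\end{definition}

The annulus grows with $K$, so RCA($K$) implies RCA($K'$) for $K'\ge K$.

\begin{theorem}\label{thm:carpet}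
The unbounded Sierpinski carpet satisfies \textup{RCA($26$)}, and it satisfies $wBE(\kappa)$ for some $\kappa>d_W-d_H$.
\end{theorem}

\begin{theorem}\label{thm:equiv}
In setting \textup{(HK)} the following are equivalent:
\begin{enumerate}
\item[(i)] $wBE(\kappa)$ holds for some $\kappa\in(\beta-\alpha,\beta)$;
\item[(ii)] \textup{RCA($K$)} holds for some $K$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:upper}
If the carpet satisfies $wBE(\kappa)$, then $\kappa\le d_W-d_H+\frac{\log2}{\log3}$. Hence
\[
d_W-d_H<\kappa^*\le d_W-d_H+\frac{\log2}{\log3}.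
\]
\end{theorem}

The exact value of $\kappa^*$ is not determined here.

\subsection{Where $\kappa_0$ comes from, and when to expect more}

Since $\alpha<\beta$, the diffusion with kernel $p_t$ hits points. Fix $x_0$ and $R$, and let $a(x)$ be the probability that the diffusion started at $x$ leaves $B(x_0,R)$ before it hits $x_0$. Leaving a ball of radius $r$ takes time about $r^\beta$, spread over mass $r^\alpha$, so the time spent near the center per unit mass is about $r^{\kappa_0}$. Comparing the radii $r$ and $R$ suggests that $a$ has size $(r/R)^{\kappa_0}$ at distance $r$ from $x_0$; Lemma~\ref{lem:escape} proves this on average. Now let $u$ be bounded and harmonic in $B(x_0,R)$. Run the diffusion from $x$ until it hits $x_0$ or leaves the ball. In the first case the final value of $u-u(x_0)$ is $0$, so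
\begin{equation}\label{eq:trivial}
|u(x)-u(x_0)|\le 2\|u\|_\infty\,a(x).
\end{equation}
This is the source of the exponent $\kappa_0$.

The exponent can be sharp. Brownian motion on $\mathbb R$, with $p_t(x,y)=(2\pi t)^{-1/2}e^{-|x-y|^2/2t}$, satisfies (HK) with $\alpha=1$, $\beta=2$, $\kappa_0=1$. Here $|(P_tg)'|\le\|g\|_\infty\int|\partial_xp_t(x,y)|\,dy=(2/\pi t)^{1/2}\|g\|_\infty$, so $wBE(1)$ holds, while $wBE(\kappa)$ with $\kappa>1$ would make every $P_tg$ constant. In \eqref{eq:trivial}, with $x_0=0$, we have $a(x)=|x|/R$, and the harmonic function $u(x)=x/R$ equals $+a$ on one side of $0$ and $-a$ on the other. This is possible because removing a point disconnects the line, and RCA($K$) fails for every $K$.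

The argument for \eqref{eq:trivial} uses harmonicity only in the punctured ball $B(x_0,R)\setminus\{x_0\}$, and in that generality it cannot be improved: take $u=a$. An improvement has to use that $u$ is harmonic at $x_0$ as well. This forces $u-u(x_0)$ to take both signs on each small sphere around $x_0$. If the points of such a sphere can communicate without passing close to $x_0$, the ratio $(u-u(x_0))/a$ becomes nearly constant on small spheres, and a nearly constant function that takes both signs is nearly zero. In the carpet one can walk around every point at every scale, so one expects $\kappa^*>\kappa_0$.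

Section~\ref{sec:ladder} shows this mechanism on a network where everything is explicit. Sections~\ref{sec:process} and~\ref{sec:hitting} set up the diffusion and the hitting estimates. Section~\ref{sec:holder} contains the main step, for harmonic functions, and Section~\ref{sec:semigroup} transfers it to $P_t$. Section~\ref{sec:carpet} proves RCA($26$) for the carpet and completes Theorem~\ref{thm:carpet}. Sections~\ref{sec:converse} and~\ref{sec:upper}, which are not needed for Theorem~\ref{thm:carpet}, prove the implication (i)$\Rightarrow$(ii) and Theorem~\ref{thm:upper}.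

The letters $C,c$ denote positive constants that depend only on $\alpha,\beta,c_0,\dots,c_4$ and on the further data named at the start of a section; they may change from line to line.

\section{The mechanism on a ladder}\label{sec:ladder}

Take two rays issuing from a point $o$, with vertices $y_0,y_1,\dots$ on the first and $z_0,z_1,\dots$ on the second, where $y_k$ and $z_k$ are at distance $2^{-k}$ from $o$. Regard this as an electrical network in which resistance is length: the edges $y_ky_{k+1}$ and $z_kz_{k+1}$ have resistance $2^{-k-1}$. So far this is a discretization of the interval $[-1,1]$. Now add, for each $k$, a rung $y_kz_k$ of resistance $3\cdot2^{-k}$; the rungs connect the annuli around $o$.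

Let $u$ be bounded and harmonic at all $y_k,z_k$ with $k\ge1$, in the sense that the currents out of each such vertex add up to zero. At $y_k$ this reads
\[
2^k\big(u(y_{k-1})-u(y_k)\big)+2^{k+1}\big(u(y_{k+1})-u(y_k)\big)+\tfrac13\,2^k\big(u(z_k)-u(y_k)\big)=0,
\]
and at $z_k$ the letters $y,z$ are exchanged. Put $s_k=\frac12(u(y_k)+u(z_k))$ and $b_k=\frac12(u(y_k)-u(z_k))$. Adding and subtracting the two equations gives
\[
s_{k-1}-3s_k+2s_{k+1}=0,\qquad b_{k-1}-\tfrac{11}3b_k+2b_{k+1}=0 .
\]
The characteristic roots are $1,\frac12$ for the first recursion and $\frac13,\frac32$ for the second. Since $u$ is bounded, $b_k=b\,3^{-k}$ and $s_k=u(o)+m\,2^{-k}$, where $u(o)$ denotes the common limit of $u(y_k)$ and $u(z_k)$. The escape function $a$, with $a(o)=0$ and $a(y_0)=a(z_0)=1$, is the case $b=0$, $m=1$, so $a(y_k)=a(z_k)=2^{-k}$. Therefore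
\[
\frac{u-u(o)}a=m\pm b\,\Big(\frac23\Big)^k\qquad\text{at }y_k,\ z_k .
\]
Two separate facts are visible. First, the oscillation of the ratio over the ``sphere'' $\{y_k,z_k\}$ contracts geometrically, whether or not $u$ is harmonic at $o$; this is due to the rungs. Second, the limit $m$ of the ratio measures the failure of harmonicity at $o$: the current flowing from level $k$ to level $k+1$ is $2\cdot2^{k+1}(s_k-s_{k+1})=2m$, and it is absorbed at $o$. If $u$ is harmonic at $o$, that is, if $u(o)$ is the mean $s_k$ of its values at $y_k$ and $z_k$, then $m=0$ and $|u-u(o)|=|b|\,3^{-k}$ at distance $2^{-k}$. The H\"older exponent at $o$ is $\log3/\log2$, larger than the exponent $1$ of $a$.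

Without the rungs, $b_k$ solves the same recursion as $s_k$. For $u$ continuous at $o$ we get $b_k=b\,2^{-k}$, the ratio is $m\pm b$, and nothing contracts. This is the line.

The ladder only illustrates the behavior at the point $o$, and nothing below depends on it. In general the explicit recursion is replaced by a Harnack inequality on annuli (Lemma~\ref{lem:harnack}) and the mean over $\{y_k,z_k\}$ by the exit distribution from a ball.

\section{The diffusion}\label{sec:process}

\subsection{The carpet satisfies (HK)}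

The known estimate $wBE(\kappa_0)$ is used only in the next lemma, to obtain (H2).

\begin{lemma}\label{lem:carpetHK}
After a modification of $p_t(x,\cdot)$ on a $\mu$-null set for each $t$ and $x$, which changes no value $P_tg(x)$, the carpet satisfies \textup{(HK)}.
\end{lemma}

\begin{proof}
Property (H1) is standard. For each $m\in\mathbb Z$, $X$ is a union of translates of $3^mF$ lying in distinct squares of the grid of mesh $3^m$, each of measure $8^m\mu(F)=3^{m\alpha}\mu(F)$ with $0<\mu(F)<\infty$. A ball $B(x,r)$ with $3^m\le r<3^{m+1}$ contains one of the translates of $3^{m-1}F$ and meets a bounded number of squares of mesh $3^m$.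

\emph{Continuity.} By $wBE(\kappa_0)$, $P_tg$ is continuous for bounded $g$. Both sides of $P_{t+s}g=P_tP_sg$ are thus continuous, and since $\mu$ has full support this identity holds at every point. Consequently, for every $x$,
\begin{equation}\label{eq:ckae}
p_{t+s}(x,y)=\int p_t(x,z)p_s(z,y)\,d\mu(z)\quad\text{for a.e. }y .
\end{equation}
Put $\tilde p_t(x,y)=\int p_{t/2}(x,z)p_{t/2}(y,z)\,d\mu(z)$. By \eqref{eq:ckae} and the symmetry of the heat kernel, $\tilde p_t(x,\cdot)=p_t(x,\cdot)$ a.e.\ for every $x$. The function $\tilde p_t$ is symmetric, and $\tilde p_t(\cdot,y)=P_{t/2}[p_{t/2}(y,\cdot)]$ with $p_{t/2}(y,\cdot)\le c_3(t/2)^{-\alpha/\beta}$. By $wBE(\kappa_0)$ it is H\"older continuous in $x$ uniformly in $y$, hence jointly continuous by symmetry. The bounds \eqref{eq:hk} hold for $\tilde p_t(x,\cdot)$ a.e., hence everywhere. In \eqref{eq:ckae} written for $\tilde p$, both sides are continuous in $y$ (on the right by dominated convergence, $\tilde p_s$ being bounded), so equality holds everywhere.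

\emph{Conservativeness.} Since $P_s1\le1$, the function $P_{t}1$ decreases in $t$ to a limit $q$. By $wBE(\kappa_0)$ with $g=1$ and $t\to\infty$, $q$ is constant. The lower bound in \eqref{eq:hk} on $B(x,t^{1/\beta})$ gives $P_t1(x)\ge c_1e^{-c_2}c_0^{-1}$, so $q>0$. Letting $t\to\infty$ in $P_sP_t1=P_{s+t}1$ gives $q\,P_s1=q$, that is, $P_s1=1$.
\end{proof}

From now until the end of Section~\ref{sec:semigroup} we work in setting (HK).

\subsection{Two consequences of volume regularity}

\emph{Covering.} Let $0<s\le R$. If points of $\bar B(x,R)$ have mutual distances at least $s$, the balls of radius $s/2$ around them are disjoint subsets of $B(x,2R)$, so there are at most $C(R/s)^\alpha$ such points. Taking a maximal such family in a set, we see that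
\begin{equation}\label{eq:cover}
\begin{gathered}
\text{every }E\subset\bar B(x,R)\text{ is covered by at most }C(R/s)^\alpha\\
\text{open balls of radius }s\text{ centered in }E.
\end{gathered}
\end{equation}

\emph{Tails.} For each $c'>0$ there is $C'$ such that for all $z\in X$, $t>0$, $\rho\ge0$,
\begin{equation}\label{eq:tailint}
\int_{d(z,y)\ge\rho}t^{-\alpha/\beta}\exp\Big(-c'\Big(\frac{d(z,y)^\beta}t\Big)^{\frac1{\beta-1}}\Big)d\mu(y)\le C'\exp\Big(-\frac{c'}2\Big(\frac{\rho^\beta}t\Big)^{\frac1{\beta-1}}\Big).
\end{equation}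
Suppose first that $\rho^\beta\ge t$, and put $\sigma_k=(2^{k\beta}\rho^\beta/t)^{1/(\beta-1)}$, so that $\sigma_k\ge\sigma_0\ge1$ and $\sigma_k\ge2^k$. The shell $2^k\rho\le d(z,y)<2^{k+1}\rho$ contributes at most $C\sigma_k^{\alpha(\beta-1)/\beta}e^{-c'\sigma_k}\le Ce^{-3c'\sigma_k/4}\le Ce^{-c'\sigma_0/2}e^{-c'2^k/4}$, and these bounds are summable. If $\rho^\beta<t$, the integral over all of $X$ is bounded by $t^{-\alpha/\beta}\mu(B(z,t^{1/\beta}))\le c_0$ plus the bound for $\rho=t^{1/\beta}$, and the exponential on the right is at least $e^{-c'/2}$. In particular,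
\begin{equation}\label{eq:tail}
\sup_z\int_{d(z,y)\ge\rho}p_t(z,y)\,d\mu(y)\le C\exp\big(-c(\rho^\beta/t)^{1/(\beta-1)}\big).
\end{equation}

\subsection{The semigroup and the process}

For bounded Borel $g$ the function $P_tg$ is continuous. Indeed, if $x_n\to x$ and $d(x_n,x)\le1$, then $d(x_n,y)\ge d(x,y)/2$ for $d(x,y)\ge2$, so by \eqref{eq:hk} and \eqref{eq:tailint} the functions $p_t(x_n,\cdot)$ have a common integrable majorant. Let $f\in C_0(X)$ and let $\psi_t(\rho)$ be the left side of \eqref{eq:tail}. From $|P_tf(x)|\le\sup_{B(x,\rho)}|f|+\|f\|_\infty\psi_t(\rho)$ we get $P_tf\in C_0(X)$, and from $|P_tf(x)-f(x)|\le\sup_{B(x,\rho)}|f-f(x)|+2\|f\|_\infty\psi_t(\rho)$ and the uniform continuity of $f$ we get $P_tf\to f$ uniformly as $t\to0$. Thus $P_t$ is a conservative Feller semigroup on a locally compact separable metric space, and there is a strong Markov process $(Y_t,\mathbb P_x)$ with c\`adl\`ag paths, infinite lifetime and semigroup $P_t$.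

The paths are continuous $\mathbb P_x$-a.s.\ for every $x$. Let $\epsilon,T>0$. If a c\`adl\`ag path jumps by more than $2\epsilon$ at some time in $(0,T]$, then for all large $n$ one of the increments over $[(k-1)T/n,kT/n]$, $1\le k\le n$, exceeds $\epsilon$. By Fatou's lemma and the Markov property such a jump has probability at most $\liminf_nn\,\psi_{T/n}(\epsilon)$, which is $0$ by \eqref{eq:tail}. We realize the process on the space of continuous paths, with shifts $\theta_t$. For $U$ open and $y\in X$ put
\[
\tau_U=\inf\{t\ge0:Y_t\notin U\},\qquad T_y=\inf\{t\ge0:Y_t=y\}.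
\]
All random times below are built from hitting times of closed sets; they are stopping times, and expectations $\mathbb E_x\Phi$ are Borel functions of $x$. We use the strong Markov property in the form: on $\{T<\infty\}$, the conditional expectation of $\Phi(T,\theta_T\,\cdot)$ given the path up to the stopping time $T$ is the value of $(s,z)\mapsto\mathbb E_z\Phi(s,\cdot)$ at $(T,Y_T)$.

By symmetry and conservativeness $P_t$ is a contraction on $L^1$ and on $L^\infty$, hence a symmetric contraction on $L^2(\mu)$. It is strongly continuous there, since $\|P_tf-f\|_2^2\le2\|f\|_1\|P_tf-f\|_\infty\to0$ for $f\in C_c(X)$. So $P_t=e^{-t\mathcal A}$ with $\mathcal A\ge0$ self-adjoint. For $0<2s<t$, Chapman--Kolmogorov gives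
\begin{equation}\label{eq:spectral}
p_t(x,y)=\big\langle p_s(x,\cdot),e^{-(t-2s)\mathcal A}p_s(y,\cdot)\big\rangle_{L^2},\qquad\|p_s(x,\cdot)\|_2^2=p_{2s}(x,x).
\end{equation}
By the spectral theorem $t\mapsto p_t(x,y)$ is smooth on $(0,\infty)$; in particular $p$ is jointly measurable in $(t,x,y)$.

\begin{lemma}[exit times]\label{lem:exit}
\begin{enumerate}
\item[(a)] $\mathbb P_x(\tau_{B(x,\rho)}\le s)\le C\exp\big(-c(\rho^\beta/s)^{1/(\beta-1)}\big)$.
\item[(b)] There is a constant $c_*$ such that for every open $U\subset B(x_0,R)$, every $x$ and $T=c_*R^\beta$, we have $\mathbb P_x(\tau_U>nT)\le2^{-n}$ and $\mathbb E_x\tau_U\le2T$.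
\item[(c)] There is a function $\varepsilon(\ell)\to0$ as $\ell\to\infty$ such that $\mathbb E_xe^{-\lambda\tau_{B(x,\rho)}}\le\varepsilon(\ell)$ for $\lambda=\ell\rho^{-\beta}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\tau=\tau_{B(x,\rho)}$. If $\tau\le s$, then $d(Y_\tau,x)=\rho$, so $d(Y_s,x)\ge\rho/2$ or $d(Y_s,Y_\tau)\ge\rho/2$. By the strong Markov property at $\tau$, the probability is at most $2\sup_{t\le s}\psi_t(\rho/2)$; apply \eqref{eq:tail}.

(b) For every $x$, $\mathbb P_x(\tau_U>T)\le\mathbb P_x(Y_T\in U)\le c_3T^{-\alpha/\beta}c_0R^\alpha\le\frac12$ if $c_*$ is large. The Markov property at the times $T,2T,\dots$ gives the first claim, and $\mathbb E_x\tau_U\le T\sum_{n\ge0}\mathbb P_x(\tau_U>nT)\le2T$.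

(c) With $s=\ell^{-1/2}\rho^\beta$ we have $\mathbb E_xe^{-\lambda\tau}\le e^{-\lambda s}+\mathbb P_x(\tau\le s)\le e^{-\sqrt\ell}+C\exp(-c\,\ell^{1/(2\beta-2)})$ by (a).
\end{proof}

\begin{definition}\label{def:harm}
Let $U$ be bounded and open. A bounded Borel function $h:X\to\mathbb R$ is \emph{harmonic in $U$} if $h(x)=\mathbb E_xh(Y_{\tau_U})$ for all $x\in U$. We write $\|h\|_\infty=\sup_X|h|$.
\end{definition}

The identity also holds for $x\notin U$, where $\tau_U=0$. If $T\le\tau_U$ is a stopping time, then $\tau_U=T+\tau_U\circ\theta_T$, and the strong Markov property gives $h(x)=\mathbb E_xh(Y_T)$. In particular $h$ is harmonic in every open subset of $U$. For every bounded Borel $v$, the function $x\mapsto\mathbb E_xv(Y_{\tau_U})$ equals $v$ off $U$ and is therefore harmonic in $U$.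

\section{Hitting points and escaping from them}\label{sec:hitting}

The goal is the size of the escape probability (Lemma~\ref{lem:escape}) and the fact that nearby points are hit with probability bounded below (Lemma~\ref{lem:hit}). This section is where $\beta>\alpha$ is needed: it makes $t^{-\alpha/\beta}$ integrable at $0$.

Let $G_\lambda(x,y)=\int_0^\infty e^{-\lambda t}p_t(x,y)\,dt$ for $\lambda>0$. Since $p_t\le c_3t^{-\alpha/\beta}$, dominated convergence shows that $G_\lambda$ is finite and jointly continuous. The substitution $s=\lambda t$ gives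
\begin{equation}\label{eq:res}
G_\lambda(x,z)\le c_6\lambda^{-\kappa_0/\beta}\ \text{ for all }x,z,\qquad G_\lambda(x,z)\ge c_5\lambda^{-\kappa_0/\beta}\ \text{ if }d(x,z)\le\lambda^{-1/\beta},
\end{equation}
with $c_6=c_3\int_0^\infty e^{-s}s^{-\alpha/\beta}ds$ and $c_5=c_1e^{-c_2}\int_1^\infty e^{-s}s^{-\alpha/\beta}ds$; for the second bound note that $p_t(x,z)\ge c_1e^{-c_2}t^{-\alpha/\beta}$ when $t\ge1/\lambda$. For Borel $f\ge0$, $U$ bounded open and $\lambda\ge0$ put
\[
G^U_\lambda f(x)=\mathbb E_x\int_0^{\tau_U}e^{-\lambda t}f(Y_t)\,dt,\qquad G^U=G^U_0,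
\]
and for $\lambda>0$ put $G_\lambda f(x)=\int G_\lambda(x,z)f(z)\,d\mu(z)=\mathbb E_x\int_0^\infty e^{-\lambda t}f(Y_t)\,dt$.

To avoid constructing a continuous Green kernel for $U$, we apply these operators to the approximate point masses $f_{y,\epsilon}=\mathbf 1_{\bar B(y,\epsilon)}/\mu(\bar B(y,\epsilon))$. Let $T_\epsilon$ be the hitting time of $\bar B(y,\epsilon)$. As $\epsilon\downarrow0$, $T_\epsilon$ increases to a limit $T'\le T_y$; if $T'<\infty$ then $Y_{T'}=y$ by continuity. So $T_\epsilon\uparrow T_y$.

\begin{lemma}\label{lem:laplace}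
$\mathbb E_xe^{-\lambda T_y}=G_\lambda(x,y)/G_\lambda(y,y)$.
\end{lemma}

\begin{proof}
Since $f_{y,\epsilon}(Y_t)=0$ for $t<T_\epsilon$, the strong Markov property gives $G_\lambda f_{y,\epsilon}(x)=\mathbb E_x[e^{-\lambda T_\epsilon}G_\lambda f_{y,\epsilon}(Y_{T_\epsilon})]$. Let $\epsilon\to0$. The left side tends to $G_\lambda(x,y)$. On $\{T_y<\infty\}$, $G_\lambda f_{y,\epsilon}(Y_{T_\epsilon})$ is an average of values $G_\lambda(w,z)$ with $w,z\in\bar B(y,\epsilon)$ and tends to $G_\lambda(y,y)$. On $\{T_y=\infty\}$, $e^{-\lambda T_\epsilon}\to0$. All terms are bounded by \eqref{eq:res}.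
\end{proof}

\begin{lemma}\label{lem:hit}
There are $\delta\in(0,\frac12]$ and $c_7>0$ such that $d(x,z)\le\delta\rho$ implies $\mathbb P_x(T_z<\tau_{B(z,\rho)})\ge c_7$.
\end{lemma}

\begin{proof}
Let $c_7=c_5/(2c_6)$, choose $\ell$ with $\varepsilon(2^{-\beta}\ell)\le c_7$, and put $\lambda=\ell\rho^{-\beta}$, $\delta=\min(\ell^{-1/\beta},\frac12)$. By \eqref{eq:res} and Lemma~\ref{lem:laplace}, $\mathbb E_xe^{-\lambda T_z}\ge2c_7$. Let $\tau=\tau_{B(z,\rho)}$. Then $\tau\ge\tau_{B(x,\rho/2)}$, and Lemma~\ref{lem:exit}(c) for the radius $\rho/2$ gives $\mathbb E_xe^{-\lambda\tau}\le c_7$. Since $\tau<\infty$ and $Y_\tau\ne z$, we have $T_z\ne\tau$, and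
\[
\mathbb P_x(T_z<\tau)\ge\mathbb E_xe^{-\lambda T_z}-\mathbb E_x[e^{-\lambda T_z};T_z>\tau]\ge2c_7-\mathbb E_xe^{-\lambda\tau}\ge c_7.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:green}
\begin{enumerate}
\item[(a)] If $U\subset B(x_0,R)$ is open, then $G^Uf_{y,\epsilon}(x)\le CR^{\kappa_0}$ for all $x,y,\epsilon$.
\item[(b)] $G^{B(y,r)}f_{y,\epsilon}(y)\ge cr^{\kappa_0}$ for $\epsilon\le cr$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $\int f_{y,\epsilon}\,d\mu=1$, we have $P_tf_{y,\epsilon}\le c_3t^{-\alpha/\beta}$. Split time into intervals of length $T=c_*R^\beta$. By the Markov property at $nT$ and Lemma~\ref{lem:exit}(b),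
\[
G^Uf_{y,\epsilon}(x)\le\sum_{n\ge0}\mathbb P_x(\tau_U>nT)\int_0^Tc_3t^{-\alpha/\beta}dt\le CT^{\kappa_0/\beta}.
\]

(b) Let $\tau=\tau_{B(y,r)}$ and $\lambda=\ell r^{-\beta}$ with $\varepsilon(\ell)\le c_5/(2c_6)$. For $\epsilon\le\lambda^{-1/\beta}$, the strong Markov property and \eqref{eq:res} give
\[
G^{B(y,r)}f_{y,\epsilon}(y)\ge G_\lambda f_{y,\epsilon}(y)-\mathbb E_y\big[e^{-\lambda\tau}G_\lambda f_{y,\epsilon}(Y_\tau)\big]\ge\tfrac12c_5\lambda^{-\kappa_0/\beta}.\qedhere
\]
\end{proof}

The next lemma recovers hitting probabilities from Green operators, as Lemma~\ref{lem:laplace} did from the resolvent.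

\begin{lemma}\label{lem:ratio}
Let $U$ be bounded and open, and $y\in U$.
\begin{enumerate}
\item[(a)] There is $\eta_y(\epsilon)\to1$ as $\epsilon\to0$ such that for small $\epsilon$, all $z\in\bar B(y,\epsilon)$ and all $f\ge0$,
\[
\eta_y(\epsilon)\,G^Uf(y)\le G^Uf(z)\le\eta_y(\epsilon)^{-1}G^Uf(y).
\]
\item[(b)] For each $x\in U$, $G^Uf_{y,\epsilon}(x)/G^Uf_{y,\epsilon}(y)\to\mathbb P_x(T_y<\tau_U)$ as $\epsilon\to0$, and for small $\epsilon$ the ratios are bounded by $2$ uniformly in $x$.
\end{enumerate}
\end{lemma}

\begin{proof}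
(a) For $x,z\in U$ the strong Markov property at $T_z$ gives $G^Uf(x)\ge\mathbb P_x(T_z<\tau_U)\,G^Uf(z)$. It therefore suffices to show that
\[
\eta_y(\epsilon)=\inf_{z\in\bar B(y,\epsilon)}\min\{\mathbb P_z(T_y<\tau_U),\ \mathbb P_y(T_z<\tau_U)\}\to1 .
\]
Fix $\lambda=1$. By Lemma~\ref{lem:laplace} and the continuity and positivity of $G_1$ near $(y,y)$, both $\mathbb E_ze^{-T_y}$ and $\mathbb E_ye^{-T_z}$ tend to $1$ as $z\to y$. For $s>0$ we have $\mathbb P_z(T_y>s)\le(1-\mathbb E_ze^{-T_y})/(1-e^{-s})\to0$, and $\mathbb P_y(T_z>s)\to0$ for the same reason. If $B(y,2\rho)\subset U$, Lemma~\ref{lem:exit}(a) shows that $\mathbb P_z(\tau_U\le s)\to0$ as $s\to0$, uniformly in $z\in B(y,\rho)$. Now use $\mathbb P_z(T_y<\tau_U)\ge1-\mathbb P_z(T_y>s)-\mathbb P_z(\tau_U\le s)$ and the same inequality with $y,z$ exchanged.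

(b) By Lemma~\ref{lem:green}, $0<G^Uf_{y,\epsilon}(y)<\infty$ for small $\epsilon$. We have $G^Uf_{y,\epsilon}(x)=\mathbb E_x[G^Uf_{y,\epsilon}(Y_{T_\epsilon});T_\epsilon<\tau_U]$, so by (a) the ratio lies between $\eta_y(\epsilon)\mathbb P_x(T_\epsilon<\tau_U)$ and $\eta_y(\epsilon)^{-1}\mathbb P_x(T_\epsilon<\tau_U)$. The events $\{T_\epsilon<\tau_U\}$ decrease as $\epsilon\downarrow0$ and contain $\{T_y<\tau_U\}$. On their intersection $T_y\le\tau_U<\infty$ a.s., and $T_y\ne\tau_U$ because $Y_{\tau_U}\notin U$. So $\mathbb P_x(T_\epsilon<\tau_U)\to\mathbb P_x(T_y<\tau_U)$.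
\end{proof}

\begin{lemma}[escape probability]\label{lem:escape}
Let $a(x)=\mathbb P_x(\tau_{B(x_0,R)}<T_{x_0})$. For $0<r<R$,
\[
c\,(r/R)^{\kappa_0}\le\mathbb E_{x_0}\big[a(Y_{\tau_{B(x_0,r)}})\big]\le C\,(r/R)^{\kappa_0}.
\]
\end{lemma}

\begin{proof}
Let $f_\epsilon=f_{x_0,\epsilon}$, $w_\epsilon=G^{B(x_0,R)}f_\epsilon$ and $\tau=\tau_{B(x_0,r)}$. The strong Markov property at $\tau$ gives $w_\epsilon(x_0)=G^{B(x_0,r)}f_\epsilon(x_0)+\mathbb E_{x_0}w_\epsilon(Y_\tau)$. Divide by $w_\epsilon(x_0)$ and let $\epsilon\to0$. By Lemma~\ref{lem:ratio}(b), $w_\epsilon(x)/w_\epsilon(x_0)\to1-a(x)$ boundedly on $B(x_0,R)$, so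
\[
\mathbb E_{x_0}a(Y_\tau)=\lim_{\epsilon\to0}\frac{G^{B(x_0,r)}f_\epsilon(x_0)}{G^{B(x_0,R)}f_\epsilon(x_0)} .
\]
By Lemma~\ref{lem:green} the numerator lies between $cr^{\kappa_0}$ and $Cr^{\kappa_0}$, and the denominator between $cR^{\kappa_0}$ and $CR^{\kappa_0}$, for small $\epsilon$.
\end{proof}

\section{Improved H\"older continuity of harmonic functions}\label{sec:holder}

In this section and the next we assume RCA($K$) with $K\ge2$, which is no restriction, and put $L=2K$. Constants may depend on $K$. Because points are hit, a local Harnack inequality comes directly from Lemma~\ref{lem:hit}; RCA lets us chain it around $x_0$ while staying at a definite distance from $x_0$, so that nothing is required of the function at $x_0$.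

\begin{lemma}[Harnack inequality on annuli]\label{lem:harnack}
There is $C_H\ge1$ such that if $h$ is harmonic in $B(x_0,Lr)\setminus\{x_0\}$ and $h\ge0$ on $\bar B(x_0,Lr)$, then $\sup_{S(x_0,r)}h\le C_H\inf_{S(x_0,r)}h$.
\end{lemma}

\begin{proof}
Let $y,z\in S(x_0,r)$ and let $E$ be a connected subset of $\{r/K\le d(x_0,\cdot)\le Kr\}$ that contains them. Put $\rho=r/(2K)$. For $p\in E$ we have $B(p,\rho)\subset B(x_0,Lr)\setminus\{x_0\}$. If $d(x,p)\le\delta\rho$, we stop at $T=T_p\wedge\tau_{B(p,\rho)}$; then $Y_T\in\bar B(x_0,Lr)$, where $h\ge0$, and Lemma~\ref{lem:hit} gives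
\begin{equation}\label{eq:onestep}
h(x)=\mathbb E_xh(Y_T)\ge c_7\,h(p).
\end{equation}
By \eqref{eq:cover}, $E$ is covered by $N$ open balls of radius $\delta\rho/2$ centered in $E$, where $N\le C(2K\cdot 2K/\delta)^\alpha$. Join two balls by an edge if they have a common point in $E$. This graph is connected: otherwise the traces on $E$ of the balls in one component, and of all other balls, would split $E$ into two disjoint nonempty relatively open sets. Centers of adjacent balls are at distance less than $\delta\rho$. A shortest route in the graph from a ball containing $y$ to a ball containing $z$ gives a chain $y=p_0,p_1,\dots,p_l=z$ in $E$ with $d(p_i,p_{i+1})\le\delta\rho$ and $l\le N+1$. By \eqref{eq:onestep}, $h(y)\ge c_7^{N+1}h(z)$.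
\end{proof}

\begin{proposition}\label{prop:holder}
There are $\kappa\in(\kappa_0,\beta)$ and $C$ such that for all $x_0\in X$, $R>0$ and every $u$ harmonic in $B(x_0,R)$,
\[
|u(x)-u(x_0)|\le C\,\big(d(x,x_0)/R\big)^\kappa\,\|u\|_\infty\qquad\text{for }d(x,x_0)\le R .
\]
\end{proposition}

\begin{proof}
Let $\|u\|_\infty=1$ and $\hat u=u-u(x_0)$. Put $\rho_k=L^{-k}R$, $S_k=S(x_0,\rho_k)$, $\tau_k=\tau_{B(x_0,\rho_k)}$. Under $\mathbb P_{x_0}$ we have $Y_{\tau_k}\in S_k$ by path continuity; in particular $S_k\ne\emptyset$.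

\emph{The escape function.} Let $a$ be as in Lemma~\ref{lem:escape}. Then $0\le a\le1$, $a(x_0)=0$, $a=1$ off $B(x_0,R)$, and $a(x)=\mathbb E_xa(Y_{\tau_0\wedge T_{x_0}})$; that is, $a$ is harmonic in $B(x_0,R)\setminus\{x_0\}$. For $k\ge1$, Lemma~\ref{lem:harnack} with $r=\rho_k$ gives $\sup_{S_k}a\le C_H\inf_{S_k}a$, and the average in Lemma~\ref{lem:escape} lies between the infimum and the supremum. Hence
\begin{equation}\label{eq:asize}
cL^{-k\kappa_0}\le a\le CL^{-k\kappa_0}\qquad\text{on }S_k,\ k\ge1 .
\end{equation}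

\emph{The ratio.} For $k\ge1$ let $m_k=\inf_{S_k}\hat u/a$, $M_k=\sup_{S_k}\hat u/a$ and $\omega_k=M_k-m_k$. By \eqref{eq:asize} and $|\hat u|\le2$, these are finite and $\omega_1\le C$. For $x\in B(x_0,\rho_k)$ both $\hat u(x)$ and $a(x)$ are the $\mathbb E_x$-expectations of their values at $Y_{\tau_k\wedge T_{x_0}}\in S_k\cup\{x_0\}$, and both functions vanish at $x_0$. Inequalities valid on $S_k\cup\{x_0\}$ thus extend inside:
\begin{equation}\label{eq:max}
m_ka\le\hat u\le M_ka\quad\text{and}\quad a\le\sup_{S_k}a\qquad\text{on }\bar B(x_0,\rho_k).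
\end{equation}

\emph{Contraction.} By \eqref{eq:max}, $v=\hat u-m_ka$ and $w=M_ka-\hat u$ are non-negative on $\bar B(x_0,\rho_k)$, and they are harmonic in $B(x_0,\rho_k)\setminus\{x_0\}$. Lemma~\ref{lem:harnack} with $r=\rho_{k+1}$, $Lr=\rho_k$, applied to $v$ and to $a$, gives on $S_{k+1}$
\[
\sup\frac va\le\frac{\sup v}{\inf a}\le C_H^2\,\frac{\inf v}{\sup a}\le C_H^2\inf\frac va ,
\]
and the same chain holds with $w$ in place of $v$. Since $v/a=\hat u/a-m_k$ and $w/a=M_k-\hat u/a$, this reads
\[
M_{k+1}-m_k\le C_H^2\,(m_{k+1}-m_k),\qquad M_k-m_{k+1}\le C_H^2\,(M_k-M_{k+1}).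
\]
Adding, $\omega_k+\omega_{k+1}\le C_H^2(\omega_k-\omega_{k+1})$. So $\omega_{k+1}\le\theta\,\omega_k$ with $\theta=(C_H^2-1)/(C_H^2+1)<1$, and $\omega_k\le C\theta^{k-1}$.

\emph{Sign.} Since $u$ is harmonic in the whole ball, $0=\hat u(x_0)=\mathbb E_{x_0}\hat u(Y_{\tau_k})$. By \eqref{eq:max} this expectation lies between $m_k\,\mathbb E_{x_0}a(Y_{\tau_k})$ and $M_k\,\mathbb E_{x_0}a(Y_{\tau_k})$, and $\mathbb E_{x_0}a(Y_{\tau_k})>0$. Hence $m_k\le0\le M_k$, and so $|m_k|,|M_k|\le\omega_k$.

\emph{Conclusion.} On $\bar B(x_0,\rho_k)$ we now have $|\hat u|\le\omega_ka\le C\theta^{k-1}L^{-k\kappa_0}$. Choose $\varepsilon_0\in(0,\alpha)$ with $L^{-\varepsilon_0}\ge\theta$ and put $\kappa=\kappa_0+\varepsilon_0<\beta$. Then $|\hat u|\le CL^{-k\kappa}$ on $\bar B(x_0,\rho_k)$ for $k\ge1$. If $\rho_{k+1}<d(x,x_0)\le\rho_k$ with $k\ge1$, then $L^{-k}<L\,d(x,x_0)/R$ and the claim follows. If $d(x,x_0)>\rho_1$, it follows from $|\hat u|\le2$.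
\end{proof}

\begin{remark}
RCA enters only through Lemma~\ref{lem:harnack}; on the line the contraction fails, with $m_k=-1$, $M_k=1$ for $u(x)=x/R$. Harmonicity at $x_0$ enters only in the sign step; for $u=a$ one has $m_k=M_k=1$, and the conclusion fails by \eqref{eq:asize}.
\end{remark}

\section{From harmonic functions to the semigroup}\label{sec:semigroup}

The function $v=P_tg$ is not harmonic, but its time derivative is bounded by $C/t$, so on a ball of radius $\rho$ it differs from a harmonic function by at most $C\rho^\beta/t$. As $\kappa<\beta$, these errors are smaller than the modulus $(\rho/t^{1/\beta})^\kappa$ that we want, and they can be summed over scales.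

\begin{lemma}\label{lem:timeder}
For $t>0$ and $x,y\in X$,
\[
|\partial_tp_t(x,y)|\le Ct^{-1-\alpha/\beta}\exp\big(-c(d(x,y)^\beta/t)^{1/(\beta-1)}\big),\qquad\int|\partial_tp_t(x,y)|\,d\mu(y)\le\frac Ct .
\]
\end{lemma}

\begin{proof}
Fix $x,y$ and let $q(t)=p_t(x,y)$. We interpolate between a bound for $q''$ without spatial decay and the bound for $q$ with decay. We have $\|\mathcal A^2e^{-r\mathcal A}\|\le\sup_{\lambda\ge0}\lambda^2e^{-r\lambda}\le r^{-2}$. Differentiating \eqref{eq:spectral} twice in $t$ with $s$ fixed and then taking $s=t/4$, we get $|q''(t)|\le4t^{-2}p_{t/2}(x,x)^{1/2}p_{t/2}(y,y)^{1/2}\le Ct^{-2-\alpha/\beta}$. With $\xi=c_4(d(x,y)^\beta/2t)^{1/(\beta-1)}$ we have $0\le q\le c_3t^{-\alpha/\beta}e^{-\xi}$ on $[t,2t]$. Taylor's formula with step $h=te^{-\xi/2}\le t$ gives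
\[
|q'(t)|\le\frac1h\sup_{[t,2t]}q+\frac h2\sup_{[t,2t]}|q''|\le Ct^{-1-\alpha/\beta}e^{-\xi/2}.
\]
The integral bound is \eqref{eq:tailint} with $\rho=0$.
\end{proof}

\begin{lemma}\label{lem:almostharm}
Let $\|g\|_\infty\le1$, $t>0$, $v=P_tg$ and $U=B(x_0,\rho)$. Then $|v(x)-\mathbb E_xv(Y_{\tau_U})|\le C\rho^\beta/t$ for all $x\in X$.
\end{lemma}

\begin{proof}
For $r$ in a compact subinterval of $(0,\infty)$ the pointwise bound of Lemma~\ref{lem:timeder} is dominated by an integrable function of $y$. So $r\mapsto P_rg(x)$ is differentiable with derivative of modulus at most $C/r$; it is locally Lipschitz, hence the integral of its derivative. Let $\varphi=\partial_rP_rg|_{r=t}$. It is Borel, as a pointwise limit of continuous difference quotients, and $\|\varphi\|_\infty\le C/t$. These difference quotients are bounded uniformly in the space variable, so dominated convergence in $P_s(P_rg)=P_{r+s}g$ gives $\partial_rP_rg|_{r=t+s}=P_s\varphi$. Therefore $P_sv-v=\int_0^sP_{s'}\varphi\,ds'$ at every point. By the Markov property, $v(Y_s)-\int_0^s\varphi(Y_{s'})\,ds'$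 is a martingale under each $\mathbb P_x$, and it is continuous because $v$ is. Optional stopping at $\tau_U\wedge n$ gives $|v(x)-\mathbb E_xv(Y_{\tau_U\wedge n})|\le\|\varphi\|_\infty\mathbb E_x\tau_U$. Let $n\to\infty$ and use Lemma~\ref{lem:exit}(b).
\end{proof}

\begin{proposition}\label{prop:suff}
In setting \textup{(HK)}, \textup{RCA($K$)} implies $wBE(\kappa)$ with the exponent $\kappa\in(\kappa_0,\beta)$ of Proposition~\ref{prop:holder}.
\end{proposition}

\begin{proof}
Let $\|g\|_\infty=1$, $t>0$, $R=t^{1/\beta}$, $v=P_tg$, and let $x_0,y$ satisfy $0<d<R$, where $d=d(x_0,y)$. Put $r_j=2^{-j}R$ and $h_j(x)=\mathbb E_xv(Y_{\tau_{B(x_0,r_j)}})$. Then $h_j$ is harmonic in $B(x_0,r_j)$, $|h_0|\le1$, and $|v-h_j|\le Cr_j^\beta/t=C2^{-j\beta}$ on $X$ by Lemma~\ref{lem:almostharm}. So $h_{j+1}-h_j$ is harmonic in $B(x_0,r_{j+1})$ and bounded by $C2^{-j\beta}$. Let $n\ge0$ satisfy $r_{n+1}\le d<r_n$, and write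
\[
v=(v-h_n)+h_0+\sum_{j<n}(h_{j+1}-h_j).
\]
For $j<n$ we have $d<r_{j+1}$, so Proposition~\ref{prop:holder} applies to $h_0$ and to each term of the sum:
\[
|v(y)-v(x_0)|\le C2^{-n\beta}+C\Big(\frac dR\Big)^\kappa+C\sum_{j<n}\Big(\frac{2^{j+1}d}R\Big)^\kappa2^{-j\beta}.
\]
Here $2^{-n\beta}\le(2d/R)^\beta\le2^\beta(d/R)^\kappa$, and $\sum_j2^{-j(\beta-\kappa)}<\infty$ because $\kappa<\beta$. Thus $|v(y)-v(x_0)|\le C(d/R)^\kappa$.
\end{proof}

This is the implication (ii)$\Rightarrow$(i) of Theorem~\ref{thm:equiv}.

\section{Annuli in the carpet}\label{sec:carpet}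

Let $X$ be the carpet. To connect two points at distance $r$ from $x_0$, we draw a square ring around $x_0$ at scale comparable to $r$, repair it where it crosses removed squares, and join both points to it. The difficulty is that a repair runs along the boundary of a removed square, which may pass arbitrarily close to $x_0$. We show that this happens for at most one removed square, and a ring may be cut once.

We write $|\cdot|_\infty$ for the sup norm, so $|p-p'|_\infty\le d(p,p')\le\sqrt2\,|p-p'|_\infty$.

\subsection{Cells and paths}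

For $m\in\mathbb Z$ and integers $i,j\ge0$ with ternary digits $i_k,j_k$ ($k\ge0$), the square $3^m([i,i+1]\times[j,j+1])$ is an \emph{$m$-cell} if $(i_k,j_k)\ne(1,1)$ for all $k$. Let $X_m$ be the union of the $m$-cells. Of the nine subsquares of an $m$-cell, the eight non-central ones are $(m-1)$-cells and the central one is not; every $(m-1)$-cell lies in an $m$-cell. Hence $X_{m-1}\subset X_m$ and $X_{m+1}=3X_m$. By construction, $3^nF$ is the intersection over $m\le n$ of the unions of the $m$-cells contained in $[0,3^n]^2$. This gives $X\subset\bigcap_mX_m$. Conversely, a point of $\bigcap_mX_m$ lies in $[0,3^n)^2$ for some $n$, the cells of level $m\le n$ that contain it lie in $[0,3^n]^2$, and so it lies in $3^nF$. Thus $X=\bigcap_mX_m$ and $3X=X$.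

Each edge of an $m$-cell is a union of three edges of $(m-1)$-cells, so by induction it lies in every $X_{m'}$. Therefore the boundary of a cell $Q$ lies in $X$, and so do all edges of the $3\times3$ subdivision of $Q$, since each is an edge of a non-central subsquare.

\begin{lemma}\label{lem:paths}
\begin{enumerate}
\item[(a)] If $Q$ is a cell, each $y\in X\cap Q$ is joined to each corner of $Q$ by a path in $X\cap Q$.
\item[(b)] Any two points $x\ne y$ of $X$ are joined by a path in $X$ that lies in a set of diameter less than $26\,d(x,y)$.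
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Q$ be an $m$-cell. The point $y$ is not in the open central subsquare of $Q$, because the only level-$(m-1)$ square containing such a point is not a cell. So $y$ lies in an $(m-1)$-cell $Q_1\subset Q_0=Q$, and inductively we get cells $Q_0\supset Q_1\supset\cdots\ni y$. The edges of the subdivision of $Q_l$ form a connected graph that contains the corners of $Q_l$ and of $Q_{l+1}$. Starting at the given corner of $Q_0$, concatenate paths along these edges from a corner of $Q_l$ to a corner of $Q_{l+1}$. The $l$-th piece lies in $Q_l$ and $\operatorname{diam}Q_l\to0$, so the concatenation extends continuously with endpoint $y$.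

(b) Choose $M$ with $3^{M-2}<|x-y|_\infty\le3^{M-1}$, and let $D\ni x$, $D'\ni y$ be $M$-cells. If their indices differed by $2$ or more in a coordinate, we would have $|x-y|_\infty\ge3^M$. So $D$ and $D'$ share a corner; apply (a) in each. Finally $\operatorname{diam}(D\cup D')\le2\sqrt2\cdot3^M<18\sqrt2\,d(x,y)<26\,d(x,y)$.
\end{proof}

\subsection{Holes}

We work at scale $m=0$, and in this subsection and the next all distances are taken in the sup norm. Consider the open squares $3^k(3a+1,3a+2)\times3^k(3b+1,3b+2)$ with integers $k,a,b\ge0$. Two of them are disjoint or nested. The unit square with indices $(i,j)$ lies in the closure of such a square of side $3^k$ exactly when $(i_k,j_k)=(1,1)$. Since integers have finitely many nonzero digits, each of these squares is contained in a maximal one. The maximal ones are called \emph{holes}; a unit square of the quadrant fails to be a $0$-cell if and only if it lies in the closure of a hole. Let $O=\mathbb R^2\setminus[0,\infty)^2$. An \emph{obstacle} is a hole or $O$.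

\begin{lemma}\label{lem:holes}
\begin{enumerate}
\item[(a)] Distinct holes of sides $3^k\le3^l$ are at distance at least $3^k$.
\item[(b)] A hole of side $3^k$ is at distance at least $3^k$ from $O$.
\item[(c)] Every obstacle is disjoint from $X$ and its boundary lies in $X$.
\item[(d)] A point on a line of the unit grid that lies in no obstacle belongs to $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $H,H'$ have sides $3^k\le3^l$. If $k=l$, their parameters differ in $a$ or $b$, and the gap in that coordinate is at least $2\cdot3^k$. If $k<l$, then $H$ is the central subsquare of a square $D$ of the grid of mesh $3^{k+1}$, and $\bar H'$ is a union of squares of that grid. If $H'$ met $\operatorname{int}D$ it would contain $\operatorname{int}D\supset H$, against the maximality of $H$. So the distance is at least $\operatorname{dist}(H,\partial D)=3^k$.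

(b) Both coordinates of a point of $H$ exceed $3^k$.

(c) For $O$: $X\subset[0,\infty)^2$, and the axes consist of edges of unit squares with $i=0$ or $j=0$, which are $0$-cells. Let $H$ be a hole. A unit grid square that meets the open set $H$ lies in $\bar H$ and is not a $0$-cell, so $H\cap X_0=\emptyset$. The unit square adjacent from outside to a unit edge of $\partial H$ lies in the quadrant by (b). It is a $0$-cell, for otherwise it would lie in the closure of another hole at distance $0$ from $H$, against (a). So the edge lies in $X$.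

(d) Let $p$ be such a point; it lies in the quadrant. If some $0$-cell contains $p$, then $p$ is on its boundary and $p\in X$. Otherwise $p$ is not on the axes, and every unit square containing $p$ lies in the closure of a hole; by (a) it is the same hole $H$ for all of them. These squares form a neighborhood of $p$, so $p\in\operatorname{int}\bar H=H$, a contradiction.
\end{proof}

\subsection{The ring}

\begin{lemma}\label{lem:ring}
Let $x_0\in X$ lie in the $0$-cell $[i,i+1]\times[j,j+1]$. Let $\Lambda=[a,a']\times[b,b']$ with $a=i-4$, $a'=i+4$, $b=j-4$, $b'=j+4$, and let $\gamma=\partial\Lambda$. There is a connected set $E\subset X$ with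
\[
\gamma\cap X\subset E\subset\{p:1\le|p-x_0|_\infty\le5\}.
\]
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\clip (2.5,6.5) rectangle (13.5,17.5);
\fill[gray!30] (2.5,6.5) rectangle (13.5,17.5);
\foreach \x in {4,7,10,13}{\foreach \y in {7,10,13,16}{\fill[white] (\x,\y) rectangle ++(1,1);}}
\fill[white] (3,12) rectangle (6,15);
\fill[white] (9,9) rectangle (18,18);
\draw[dashed] (4,12)--(4,15);
\draw[dashed] (9,16)--(12,16)--(12,9);
\draw[very thick] (12,9)--(12,8)--(4,8)--(4,12)--(6,12)--(6,15)--(4,15)--(4,16)--(9,16);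
\fill (8.5,12) circle (0.13) node[below] {$x_0$};
\node at (5,13.5) {$H$};
\node at (10.5,12.5) {$H'$};
\end{tikzpicture}
\caption{A connected set (thick line) around $x_0=(8.5,12)$ in the carpet; the $0$-cells are gray and the holes of side at least $1$ are white. The boundary of the square $[4,12]\times[8,16]$ crosses two holes along the dashed arcs. The arc in $H=(3,6)\times(12,15)$ is replaced by a detour along $\partial H$. The boundary of $H'=(9,18)^2$ passes within distance $1$ of $x_0$, so the arc in $H'$ is deleted and not replaced.}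
\label{fig:ring}
\end{figure}

\begin{proof}
From the position of $x_0$, the square $\Lambda$ lies in $\{|p-x_0|_\infty\le5\}$ and its interior contains $\{|p-x_0|_\infty<3\}$. So points of $\gamma$ are at distance between $3$ and $5$ from $x_0$. Figure~\ref{fig:ring} shows the construction.

\emph{Step 1: each obstacle $H$ that meets $\gamma$ does so in one open arc, whose endpoints are joined by a path $\zeta_H\subset\partial H\cap\Lambda$.} Let $H=I\times J$ be a hole, $I=(s,s')$, $J=(t,t')$, and write $A=[a,a']$, $B=[b,b']$. Then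
\[
\gamma\cap H=\big[(\{a,a'\}\cap I)\times(B\cap J)\big]\cup\big[(A\cap I)\times(\{b,b'\}\cap J)\big].
\]
Let $\nu_1$ be the number of endpoints of $A$ in $I$ and $\nu_2$ the number of endpoints of $B$ in $J$. If $(\nu_1,\nu_2)=(0,0)$, then $\gamma\cap H=\emptyset$. If it is $(2,2)$, then $x_0\in\Lambda\subset H$, which contradicts Lemma~\ref{lem:holes}(c). An open interval that meets $B$ and contains no endpoint of $B$ lies in $\operatorname{int}B$; in the case $(2,0)$ we have $|J|=|I|>8=|B|$, so $J\cap B=\emptyset$ and $\gamma\cap H=\emptyset$, and $(0,2)$ is the same with the coordinates exchanged. The statement concerns only the two rectangles, so we may reflect and exchange the coordinates, and three cases remain. Note that if $I$ contains $a'$ but not $a$, then $a\le s<a'<s'$, and likewise for $J$.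
\begin{itemize}
\item $(1,0)$, with $a'\in I$. As $J\cap B\ne\emptyset$, we have $J\subset\operatorname{int}B$, and $\gamma\cap H=\{a'\}\times J$. Take $\zeta_H=[s,a']\times\{t\}\,\cup\,\{s\}\times[t,t']\,\cup\,[s,a']\times\{t'\}$.
\item $(1,1)$, with $a'\in I$, $b'\in J$. Then $\gamma\cap H=(s,a']\times\{b'\}\,\cup\,\{a'\}\times(t,b']$, with endpoints $(s,b')$ and $(a',t)$. Take $\zeta_H=\{s\}\times[t,b']\,\cup\,[s,a']\times\{t\}$.
\item $(2,1)$, with $A\subset I$, $b'\in J$. Then $\gamma\cap H=A\times\{b'\}\,\cup\,\{a,a'\}\times(t,b']$, with endpoints $(a,t)$ and $(a',t)$. Take $\zeta_H=A\times\{t\}$.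
\end{itemize}
For $O$, note that $a',b'>0$. If $a<0\le b$, then $\gamma\cap O=\{a\}\times B\,\cup\,[a,0)\times\{b,b'\}$ and we take $\zeta_O=\{0\}\times B$; the case $b<0\le a$ is its mirror image. If $a,b<0$, then $\gamma\cap O$ is the complement in $\gamma$ of the closed arc $[0,a']\times\{b'\}\,\cup\,\{a'\}\times[0,b']$, and we take $\zeta_O=\{0\}\times[0,b']\,\cup\,[0,a']\times\{0\}$.

By Lemma~\ref{lem:holes}(c) each $\zeta_H$ lies in $X$. By (a) and (b) distinct obstacles are at distance at least $1$, so the arcs are finite in number and have disjoint closures. Since $\gamma$ lies on lines of the unit grid, (c) and (d) show that $\gamma\cap X$ is $\gamma$ minus these open arcs.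

\emph{Step 2: at most one obstacle is bad.} Call an obstacle that meets $\gamma$ \emph{bad} if its distance to $x_0$ is less than $1$, and \emph{good} otherwise. A bad hole contains a point at distance less than $1$ from $x_0$ and a point of $\gamma$, at distance at least $3$; its side exceeds $2$ and so is at least $3$. Two bad obstacles are at distance less than $2$ from each other. This contradicts Lemma~\ref{lem:holes}(a) if both are holes, and (b) if one of them is $O$.

\emph{Step 3: construction.} Remove from $\gamma$ the open arc of the bad obstacle, if there is one. What remains is a connected set $\gamma'$, a closed arc or the whole closed curve. It is the union of the closed set $\gamma\cap X$ and the closures of the finitely many good arcs, which are pairwise disjoint and meet $\gamma\cap X$ only in their endpoints. Define a map $\gamma'\to X$ as the identity on $\gamma\cap X$ and, on the closed arc of a good obstacle $H$, as a parametrization of $\zeta_H$ that fixes the two endpoints. The definitions agree where these finitely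 many closed sets overlap, so the map is continuous and its image $E$ is connected. We have $\gamma\cap X\subset E\subset X\cap\Lambda$. A point of $E$ lies on $\gamma$, at distance at least $3$ from $x_0$, or in the closure of a good obstacle, at distance at least $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:carpet}]
Let $x_0\in X$, $r>0$, $y,z\in S(x_0,r)$. Choose $m$ with $8\cdot3^m\le r<24\cdot3^m$. Since $3^mX=X$, Lemma~\ref{lem:ring} scaled by $3^m$ provides $\Lambda,\gamma,E$ with $E\subset\{3^m\le|p-x_0|_\infty\le5\cdot3^m\}$, hence $E\subset\{r/24\le d(x_0,\cdot)\le r\}$. We have $|y-x_0|_\infty\ge r/\sqrt2>5\cdot3^m$, so $y\notin\Lambda$, whereas $x_0\in\operatorname{int}\Lambda$. Take the path from $y$ to $x_0$ of Lemma~\ref{lem:paths}(b); it lies in $\bar B(x_0,26r)$. Stop it when it first reaches $\Lambda$, which happens at a point of $\gamma\cap X\subset E$. The stopped path avoids $\operatorname{int}\Lambda$, so it stays at distance at least $3\cdot3^m>r/8$ from $x_0$. Do the same for $z$. The union of $E$ with the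 two stopped paths is connected, contains $y$ and $z$, and lies in $\{r/24\le d(x_0,\cdot)\le26r\}$. This proves RCA($26$). By Lemma~\ref{lem:carpetHK} and Proposition~\ref{prop:suff}, $wBE(\kappa)$ holds for some $\kappa>\kappa_0$.
\end{proof}

\section{Disconnected annuli prevent the improvement}\label{sec:converse}

We return to setting (HK) and prove (i)$\Rightarrow$(ii) in Theorem~\ref{thm:equiv}. If a wide annulus splits into two pieces, we imitate the function $x/R$ on the line by a harmonic function with boundary values $1$ on one piece and $0$ on the other, and we show that it oscillates by $cK^{-\kappa_0}$ at scale $r/K$. First we pass from $wBE$ back to harmonic functions.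

\begin{lemma}\label{lem:back}
Assume $wBE(\kappa)$ and let $0<\kappa'<\kappa$. There is $C'$, depending also on $\kappa,\kappa'$ and the constant in $wBE(\kappa)$, such that every $u$ harmonic in $B(x_0,R)$ satisfies $|u(x)-u(x_0)|\le C'(d(x,x_0)/R)^{\kappa'}\|u\|_\infty$ for $d(x,x_0)\le R/2$.
\end{lemma}

\begin{proof}
Let $\|u\|_\infty=1$ and $d=d(x,x_0)>0$. For short times $u$ is close to $P_tu$, since the process has not yet left the ball; we take $t$ slightly smaller than $R^\beta$. Fix $\eta>0$ with $\kappa(1-\eta/\beta)\ge\kappa'$ and put $s=(d/R)^\eta$, $t=sR^\beta$, $\tau=\tau_{B(x_0,R)}$. From $u(x)=\mathbb E_xu(Y_{t\wedge\tau})$, $B(x,R/2)\subset B(x_0,R)$ and Lemma~\ref{lem:exit}(a),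
\[
|u(x)-P_tu(x)|\le2\,\mathbb P_x(\tau_{B(x,R/2)}\le t)\le C\exp\big(-c(R/d)^{\eta/(\beta-1)}\big)\le C'(d/R)^\kappa ,
\]
and the same bound holds at $x_0$. By $wBE(\kappa)$, $|P_tu(x)-P_tu(x_0)|\le C'(d/R)^\kappa s^{-\kappa/\beta}=C'(d/R)^{\kappa(1-\eta/\beta)}$.
\end{proof}

We shall need a lower bound for the probability of traveling outward, from scale $r/K$ to a given point at scale $r$, inside one piece of the annulus. Lemma~\ref{lem:hit} gives a lower bound for traveling inward, and the symmetry of $p_t$ converts one into the other.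

\begin{lemma}\label{lem:sym}
For $U$ bounded and open and Borel $f,g\ge0$, $\int g\,G^Uf\,d\mu=\int f\,G^Ug\,d\mu$.
\end{lemma}

\begin{proof}
Let $F_j=\{x:d(x,X\setminus U)\ge1/j\}$, a closed bounded set. A continuous path stays in $U$ during $[0,t]$ if and only if it stays in some $F_j$, and this can be tested at dyadic times:
\[
\{\tau_U>t\}=\bigcup_j\bigcap_n\{Y_{kt2^{-n}}\in F_j\ \text{for }0\le k\le2^n\}.
\]
So for bounded $f\ge0$, $\mathbb E_x[f(Y_t);\tau_U>t]$ is the limit, decreasing in $n$ and then increasing in $j$, of $(\mathbf 1_{F_j}P_{t2^{-n}})^{2^n}(\mathbf 1_{F_j}f)(x)$. Each of these operators is a palindromic product of symmetric operators and hence symmetric. Since $\mu(F_j)<\infty$, dominated convergence in $n$ and monotone convergence in $j$ preserve the symmetry for bounded $f,g\ge0$. Integrate in $t$, and remove the boundedness by monotone convergence.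
\end{proof}

\begin{lemma}\label{lem:reverse}
Let $U\subset B(x_0,R)$ be open, $p,y\in U$, and let $\rho>0$ be such that $\tau_U\ge\tau_{B(p,\rho)}$ $\mathbb P_p$-a.s. Then $\mathbb P_p(T_y<\tau_U)\ge c\,(\rho/R)^{\kappa_0}\,\mathbb P_y(T_p<\tau_U)$.
\end{lemma}

\begin{proof}
Write $G=G^U$. By Lemmas~\ref{lem:ratio}(a) and~\ref{lem:sym}, for small $\epsilon$,
\[
\eta_y(\epsilon)\,Gf_{p,\epsilon}(y)\le\int f_{y,\epsilon}\,Gf_{p,\epsilon}\,d\mu=\int f_{p,\epsilon}\,Gf_{y,\epsilon}\,d\mu\le\eta_p(\epsilon)^{-1}Gf_{y,\epsilon}(p).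
\]
Hence
\[
\frac{Gf_{y,\epsilon}(p)}{Gf_{y,\epsilon}(y)}\ge\eta_y(\epsilon)\eta_p(\epsilon)\,\frac{Gf_{p,\epsilon}(y)}{Gf_{p,\epsilon}(p)}\cdot\frac{Gf_{p,\epsilon}(p)}{Gf_{y,\epsilon}(y)} .
\]
By Lemma~\ref{lem:green}, $Gf_{p,\epsilon}(p)\ge G^{B(p,\rho)}f_{p,\epsilon}(p)\ge c\rho^{\kappa_0}$ and $Gf_{y,\epsilon}(y)\le CR^{\kappa_0}$. Let $\epsilon\to0$ and apply Lemma~\ref{lem:ratio}(b) on both sides.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
By Proposition~\ref{prop:suff} it remains to prove (i)$\Rightarrow$(ii). Assume $wBE(\kappa)$ with $\kappa>\kappa_0$ and fix $\kappa'\in(\kappa_0,\kappa)$. Let $K>4/\delta$, with $\delta$ from Lemma~\ref{lem:hit}, and suppose that RCA($K$) fails for $x_0,r$ and $y,z\in S(x_0,r)$. We bound $K$ from above; the constants below do not depend on $K,x_0,r,y,z$. Write $|x|=d(x_0,x)$.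

In a compact Hausdorff space, two points in different connected components are separated by a partition of the space into two closed sets. So the compact annulus $A=\{r/K\le|x|\le Kr\}$ is a disjoint union of closed sets $A_1\ni y$ and $A_2\ni z$. By connectedness of intervals,
\begin{equation}\label{eq:stay}
\text{a path that starts in }A_1\text{ stays in }A_1\text{ as long as it stays in }A.
\end{equation}

\emph{The test function.} Put $R=r/\delta$, so $2r\le R<Kr$, and let $W=B(x_0,R)\setminus\{y,z\}$ and $u(x)=\mathbb P_x(Y_{\tau_W}\in A_1)$. Then $u$ is harmonic in $W\supset B(x_0,r)$ and $u=\mathbf 1_{A_1}$ off $W$. For $x\in W$ we have $Y_{\tau_W}\in\{y,z\}\cup S(x_0,R)\subset A$, so exchanging $(y,A_1)$ with $(z,A_2)$ replaces $u(x_0)$ by $1-u(x_0)$, and we may assume $u(x_0)\le\frac12$. Let $\omega=\sup_{|x|\le2r/K}|u(x)-u(x_0)|$. Since $2r/K\le r/2$, Lemma~\ref{lem:back} in $B(x_0,r)$ gives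
\begin{equation}\label{eq:omegaup}
\omega\le C'K^{-\kappa'}.
\end{equation}

\emph{Lower bound in terms of a hitting probability.} Let $U=A_1\cap\{r/K<|x|<R\}$. It equals $\{r/K<|x|<R\}\setminus A_2$, so it is open; it contains $y$ and not $z$. For a path started in $U$, the exit point $Y_{\tau_U}$ lies in the closed set $A_1\cap\{|x|\le R\}$ and not in $U$, so it lies in $A_1$ and on $S(x_0,r/K)$ or $S(x_0,R)$. Let $p\in\Sigma=A_1\cap S(x_0,2r/K)\subset U\setminus\{y\}$. As $U\setminus\{y\}\subset W$, we have $u(p)=\mathbb E_pu(Y_{\tau_U\wedge T_y})$. The function $u-u(x_0)$ is at least $\frac12$ at $y$ and on $A_1\cap S(x_0,R)$, and at least $-\omega$ on $S(x_0,r/K)$. Hence $\omega\ge u(p)-u(x_0)\ge\frac12\mathbb P_p(T_y<\tau_U)-\omega$, that is,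
\begin{equation}\label{eq:omegalow}
4\omega\ge\mathbb P_p(T_y<\tau_U)\qquad\text{for all }p\in\Sigma .
\end{equation}

\emph{Choice of $p$.} Since $|y|=\delta R$, Lemma~\ref{lem:hit} gives $\mathbb P_y(T_{x_0}<\tau_{B(x_0,R)})\ge c_7$. Let $\vartheta$ be the hitting time of $\bar B(x_0,2r/K)$. On this event $2r/K\le|Y_t|<R$ for $t\le\vartheta$, so by \eqref{eq:stay} the path stays in $U$ up to time $\vartheta$: we have $\vartheta<\tau_U$ and $Y_\vartheta\in\Sigma$. Put $\rho=r/(2K)$. By \eqref{eq:cover}, $\Sigma$ is covered by $N\le C(4/\delta)^\alpha$ balls of radius $\delta\rho$ centered in $\Sigma$, so for one center $p$,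
\[
\mathbb P_y\big(\vartheta<\tau_U,\ d(Y_\vartheta,p)\le\delta\rho\big)\ge c_7/N .
\]
We have $B(p,\rho)\subset\{r/K<|x|<R\}$, so by \eqref{eq:stay} a path started in $A_1\cap B(p,\rho)$ stays in $U$ until it leaves $B(p,\rho)$. From $Y_\vartheta$, the point $p$ is hit before leaving $B(p,\rho)$ with probability at least $c_7$. The strong Markov property at $\vartheta$ gives $\mathbb P_y(T_p<\tau_U)\ge c_7^2/N$.

\emph{Conclusion.} The hypothesis of Lemma~\ref{lem:reverse} holds for $p$ and $\rho$, and $\rho/R=\delta/(2K)$. So $\mathbb P_p(T_y<\tau_U)\ge cK^{-\kappa_0}$. With \eqref{eq:omegaup} and \eqref{eq:omegalow} we get $cK^{-\kappa_0}\le4C'K^{-\kappa'}$, and since $\kappa'>\kappa_0$ this gives $K\le K_1$ for a constant $K_1$. Thus RCA($K$) holds for every $K>\max(K_1,4/\delta)$.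
\end{proof}

\section{A Cantor cut and the upper bound}\label{sec:upper}

Let $X$ be the carpet again. A single point does not disconnect it, but a Cantor set of dimension $\log2/\log3$ does: the line $\{x_1=\frac12\}$ passes through the middle of removed squares of every size. Let a unit current flow across such a cut. At scale $3^{-n}$ the cut is covered by $2^n$ gates, each of resistance about $3^{-n\kappa_0}$. Some gate carries current at least $2^{-n}$, so the potential oscillates near it by about $2^{-n}3^{-n\kappa_0}$, which limits the H\"older exponent to $\kappa_0+\log2/\log3$. We make this precise with energy measures.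

\subsection{Facts on Dirichlet forms}

The diffusion $Y$ has the semigroup of $(\mathcal E,\mathcal F)$ and is thus associated with this form. We write $\mathcal E(f)=\mathcal E(f,f)$ and use the following standard facts from \cite{FOT}. Regularity means that $\mathcal F\cap C_c(X)$ is dense in $C_c(X)$ in the uniform norm and in $\mathcal F$ in the norm $(\mathcal E(f)+\|f\|_2^2)^{1/2}$. Each $f\in\mathcal F$ has a quasi-continuous version $\tilde f$, and ``q.e.'' means outside a set of capacity zero.
\begin{enumerate}
\item[(D1)] If $f\in\mathcal F$ and $b\le f\le b'$ a.e.\ on an open set, then $b\le\tilde f\le b'$ q.e.\ on that set.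
\item[(D2)] If $\Phi:\mathbb R\to\mathbb R$ is $\ell$-Lipschitz with $\Phi(0)=0$ and $f\in\mathcal F$, then $\Phi\circ f\in\mathcal F$ and $\mathcal E(\Phi\circ f)\le\ell^2\mathcal E(f)$. Products of bounded functions in $\mathcal F$ are in $\mathcal F$. Moreover $\mathcal E(f\vee g)+\mathcal E(f\wedge g)\le\mathcal E(f)+\mathcal E(g)$.
\item[(D3)] For $V$ bounded and open, the restriction of $\mathcal E$ to $\mathcal F_V=\{f\in\mathcal F:\tilde f=0\text{ q.e.\ off }V\}$ is the form of the process killed at $\tau_V$: for $\lambda>0$ and bounded Borel $h\ge0$ we have $G^V_\lambda h\in\mathcal F_V$ and $\mathcal E(G^V_\lambda h,\phi)+\lambda\int\phi\,G^V_\lambda h\,d\mu=\int_Vh\phi\,d\mu$ for $\phi\in\mathcal F_V$. By (D1), every $\phi\in\mathcal F$ that vanishes outside a compact subset of $V$ is in $\mathcal F_V$.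
\item[(D4)] The energy measures $\Gamma(f,g)$, $f,g\in\mathcal F$, are finite signed measures, symmetric and bilinear in $(f,g)$, with $\Gamma(f,f)\ge0$; they charge no set of capacity zero, and by strong locality we may normalize them so that $\mathcal E(f,g)=\Gamma(f,g)(X)$. The measure $\Gamma(f,f)$ vanishes on open sets where $f$ is constant, and $\Gamma(f,f)=\Gamma(g,g)$ on open sets where $f=g$.
\item[(D5)] For bounded $f,g,h\in\mathcal F$, $d\Gamma(f,gh)=\tilde g\,d\Gamma(f,h)+\tilde h\,d\Gamma(f,g)$. For bounded Borel $\phi,\psi$, $\big|\int\phi\psi\,d\Gamma(f,g)\big|^2\le\int\phi^2d\Gamma(f,f)\int\psi^2d\Gamma(g,g)$.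
\end{enumerate}

The first lemma says that a gate of size $r$ has conductance at most $Cr^{-\kappa_0}$.

\begin{lemma}[cutoff functions]\label{lem:cutoff}
For $w\in X$ and $r>0$ there is $\chi\in\mathcal F$ with $0\le\chi\le1$, $\chi=1$ on $B(w,r)$, $\chi=0$ off $B(w,2r)$ and $\mathcal E(\chi)\le Cr^{-\kappa_0}$.
\end{lemma}

\begin{proof}
Let $V=B(w,2r)$, $\lambda=r^{-\beta}$ and $f=\lambda G^V_\lambda1$, so $0\le f\le1$ and $f=0$ off $V$. By (D3) with $\phi=f$, $\mathcal E(f)\le\lambda\int_Vf\,d\mu\le Cr^{\alpha-\beta}$. By Lemma~\ref{lem:exit}(a) there is a constant $s>0$ with $\mathbb P_y(\tau_{B(y,r)}>sr^\beta)\ge\frac12$. For $y\in B(w,r)$ we have $B(y,r)\subset V$, so $f(y)\ge\frac12(1-e^{-s})=:c$. Put $\chi=\min(f/c,1)$ and use (D2).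
\end{proof}

\subsection{Proof of Theorem~\ref{thm:upper}}

\emph{The potential.} Let $o=(0,0)$, $B=B(o,3)$, $f=\mathbf 1_{B(o,1/10)}/\mu(B(o,1/10))$ and $u=G^Bf$. By Lemma~\ref{lem:exit}(b), $u$ is bounded. By the Markov property and Fubini's theorem,
\[
G^B_1u(x)=\mathbb E_x\int_0^{\tau_B}e^{-t}\int_t^{\tau_B}f(Y_s)\,ds\,dt=\mathbb E_x\int_0^{\tau_B}(1-e^{-s})f(Y_s)\,ds=u(x)-G^B_1f(x).
\]
So $u=G^B_1(f+u)$, and (D3) gives $u\in\mathcal F_B$ and
\begin{equation}\label{eq:poisson}
\mathcal E(u,\phi)=\int f\phi\,d\mu\qquad\text{for }\phi\in\mathcal F\text{ vanishing outside a compact subset of }B .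
\end{equation}
If $V\subset B$ is open and disjoint from $B(o,1/10)$, the strong Markov property at $\tau_V$ gives $u(x)=\mathbb E_xu(Y_{\tau_V})$, so $u$ is harmonic in $V$.

\emph{The cut.} Let $D=X\cap[0,\frac12]^2$ and $Z=X\cap\big(\{\frac12\}\times[0,\frac12]\,\cup\,[0,\frac12]\times\{\frac12\}\big)$. The set $D$ is compact, $D\setminus Z=X\cap[0,\frac12)^2$ is open in $X$, and points $w\in Z$ satisfy $\frac12\le d(o,w)<1$. Let $n\ge1$. A $(-n)$-cell with indices $(i,j)$ that meets $\{\frac12\}\times[0,\frac12]$ has $i\le3^n/2\le i+1$, so $i=(3^n-1)/2$, whose $n$ lowest ternary digits all equal $1$. Then the $n$ lowest digits of $j$ lie in $\{0,2\}$, and $j\le3^n/2<2\cdot3^{n-1}$ forces the digit $j_{n-1}$ and all higher ones to be $0$. There are $2^{n-1}$ such $j$. Since $X$ is symmetric in the two coordinates, $Z$ is covered by $2^n$ cells of side $3^{-n}$. Choose a point $w_i\in Z$ in each of them that meets $Z$, and write $r_n=3^{-n}$. Then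
\[
Z\subset N:=\bigcup_iB(w_i,2r_n)\subset N^*:=\bigcup_i\bar B(w_i,4r_n).
\]
From now on $n$ is so large that $20r_n\le1/10$.

\emph{The test function.} We want to test \eqref{eq:poisson} with $\mathbf 1_D$, smoothed near $Z$. Let $\chi_i$ be the cutoff for $(w_i,2r_n)$ and $\chi=\max_i\chi_i$. Then $\chi=1$ on $N$, $\chi=0$ off $N^*$, and $\mathcal E(\chi)\le\sum_i\mathcal E(\chi_i)\le C2^n3^{n\kappa_0}$ by (D2). Put $\phi=\chi+(1-\chi)\mathbf 1_D$. To see that $\phi\in\mathcal F$, take $g\in C_c(X)$ with $g=1$ on the compact set $D\setminus N$ and support in the open set $D\setminus Z$, take $h\in\mathcal F\cap C_c(X)$ with $\|h-g\|_\infty<\frac13$, and let $\zeta=\min(\max(3h-1,0),1)\in\mathcal F$. Then $\zeta=1$ on $D\setminus N$ and $\zeta=0$ off $D$. Since $1-\chi=0$ on $N$, we get $(1-\chi)\mathbf 1_D=\zeta-\chi\zeta\in\mathcal F$. The function $\phi$ vanishes off the compact set $D\cup N^*\subset B$ and equals $1$ on $D\supset B(o,1/10)$, so \eqref{eq:poisson} gives $\mathcal E(u,\phi)=1$.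

We have $\phi=1$ on the open set $(D\setminus Z)\cup N\supset D$ and $\phi=\chi$ on the open set $X\setminus D$. By (D4), $\Gamma(\phi,\phi)$ vanishes on $D$ and equals $\Gamma(\chi,\chi)$ off $D$. So $\Gamma(\phi,\phi)\le\Gamma(\chi,\chi)$, and the latter vanishes on the open set $X\setminus N^*$. By (D5), $\Gamma(u,\phi)(X\setminus N^*)=0$ and
\begin{equation}\label{eq:flux}
1=\Gamma(u,\phi)(N^*)\le\Gamma(u,u)(N^*)^{1/2}\,\big(C2^n3^{n\kappa_0}\big)^{1/2}.
\end{equation}

\emph{Energy near the cut.} It remains to bound the energy of $u$ on $N^*$ by its oscillation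
\[
\omega_n=\max_i\sup_{B(w_i,20r_n)}|u-u(w_i)| ;
\]
this is a Caccioppoli inequality. Fix $i$, let $b=u(w_i)$ and let $\xi$ be the cutoff for $(w_i,5r_n)$. The function $\xi^2u-b\xi^2\in\mathcal F$ vanishes off $\bar B(w_i,10r_n)$, a compact subset of $B$ on which $f=0$. By \eqref{eq:poisson} and the Leibniz rule,
\[
0=\mathcal E(u,\xi^2u-b\xi^2)=\int\tilde\xi^2\,d\Gamma(u,u)+2\int\tilde\xi\,(\tilde u-b)\,d\Gamma(u,\xi).
\]
Let $I=\int\tilde\xi^2d\Gamma(u,u)<\infty$ and $J=\int(\tilde u-b)^2d\Gamma(\xi,\xi)$. Cauchy--Schwarz gives $I\le2I^{1/2}J^{1/2}$, so $I\le4J$. The measure $\Gamma(\xi,\xi)$ is carried by $\bar B(w_i,10r_n)$, and $|\tilde u-b|\le\omega_n$ q.e.\ on $B(w_i,20r_n)$ by (D1); so $J\le\omega_n^2\mathcal E(\xi)\le C\omega_n^23^{n\kappa_0}$. Also $\tilde\xi=1$ q.e.\ on $B(w_i,5r_n)$, so $\Gamma(u,u)(\bar B(w_i,4r_n))\le I$. Summing over $i$, $\Gamma(u,u)(N^*)\le C2^n3^{n\kappa_0}\omega_n^2$, and \eqref{eq:flux} becomes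
\begin{equation}\label{eq:osc}
1\le C\,2^n3^{n\kappa_0}\omega_n .
\end{equation}

\emph{Conclusion.} Assume $wBE(\kappa)$ and let $0<\kappa'<\kappa$. The ball $B(w_i,1/5)$ lies in $B$ and is disjoint from $B(o,1/10)$, so $u$ is harmonic in it. Lemma~\ref{lem:back} gives $\omega_n\le C''3^{-n\kappa'}$ with $C''$ independent of $n$. By \eqref{eq:osc}, the sequence $(2\cdot3^{\kappa_0-\kappa'})^n$ is bounded below by a positive constant, so $2\cdot3^{\kappa_0-\kappa'}\ge1$, that is, $\kappa'\le\kappa_0+\log2/\log3$. Let $\kappa'\uparrow\kappa$. The strict lower bound for $\kappa^*$ is Theorem~\ref{thm:carpet}. \qed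

\begin{thebibliography}{9}

\bibitem{ABCRST}
Patricia Alonso-Ruiz, Fabrice Baudoin, Li Chen, Luke Rogers, Nageswari Shanmugalingam, Alexander Teplyaev,
\emph{Besov class via heat semigroup on Dirichlet spaces III: BV functions and sub-Gaussian heat kernel estimates},
arXiv:1903.10078 (2019).

\bibitem{FOT}
Fukushima, Oshima, Takeda,
\emph{Dirichlet Forms and Symmetric Markov Processes}.

\end{thebibliography}
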